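# Associativity of convolution for invariant Keisler measures

Fix a model $M$ inside a monster model $\mathfrak C$ and consider the ways of copying $M$ into a larger monster model, seen over $\mathfrak C$. These copies can be composed, at least when they are $M$-invariant, and the composition extends to a *convolution* $\mu*\nu$ of $M$-invariant probability measures. Convolution is an integral, so associativity is a statement about exchanging two integrals. The difficulty is that the measures are determined by clopen sets, while the functions to be integrated are only Borel. The question is whether $(\mu*\nu)*\lambda=\mu*(\nu*\lambda)$ for all $M$-invariant $\mu,\nu,\lambda$ when the theory is NIP. It comes from Kyle Gannon, Daniel Max Hoffmann and Krzysztof Krupiński, "Convolution semigroups for automorphism dynamics", arXiv:2507.23503 (2025). The answer is yes (Theorem 5 below). We begin with the case where $\lambda$ is a type, in which the proof takes a few lines.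

## 1. A type on the right

**Setting.** $T$ is a complete theory in a language $\mathcal L$, $\mathfrak C$ is a monster model, and $M\prec\mathfrak C$ is small, with a fixed enumeration $\bar m$. Types in finitely many variables over $M$ together with finitely many parameters are realized in $\mathfrak C$, and tuples with the same type over $M$ are conjugate under $\operatorname{Aut}(\mathfrak C/M)$. The tuple of variables $\bar y$ has the length of $\bar m$; we write $y_g$ for the variable that corresponds to $g\in M$. Other tuples $x,z,w,b,c,d$ are finite. We do not assume NIP until we say so.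

A Keisler measure over a set $N$ of parameters is a finitely additive probability on formulas over $N$. Equivalently, it is a regular Borel probability measure on the type space over $N$. We use both descriptions. We write $[\theta]$ for the clopen set of types containing $\theta$. Recall that a regular Borel measure on such a space is determined by its values on clopen sets. Restrictions to clopen sets are regular, and so are push-forwards under a continuous map $f$ of compact Hausdorff spaces: if $K\subseteq f^{-1}(G)$ is compact, then $f(K)\subseteq G$ is compact, so inner regularity passes to the image.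

Let $\mathfrak M_{\bar m}(\mathfrak C)$ be the set of Keisler measures on $S_{\bar y}(\mathfrak C)$ concentrated on types $\operatorname{tp}(\bar n/\mathfrak C)$ with $\bar n\equiv_\emptyset\bar m$, where $\bar n$ lies in a bigger monster model $\mathfrak C'\succ\mathfrak C$. Let $\mathfrak M^{\mathrm{inv}}_{\bar m}(\mathfrak C,M)$ be the subset of $M$-invariant measures.

**Definition (the functions $F$).** For $M$-invariant $\mu$ and an $\mathcal L$-formula $\varphi(x;\bar y)$, let
$$F^\varphi_\mu:S_x(M)\to[0,1],\qquad F^\varphi_\mu(\operatorname{tp}(b'/M))=\mu(\varphi(b';\bar y)).$$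
Invariance makes this well defined. We call $\mu$ *u.m. over $M$* if every $F^\varphi_\mu$ is universally measurable, that is, measurable for the completion of every regular Borel probability on $S_x(M)$. It is *Borel-definable* if every $F_\mu^\varphi$ is Borel, and *definable* if every $F_\mu^\varphi$ is continuous. It is definable over $\emptyset$ if, moreover, $F^\varphi_\mu$ factors through a continuous function on $S_x(\emptyset)$. Recall that in an NIP theory every $M$-invariant measure is Borel-definable over $M$, hence u.m. over $M$.

**Definition (the maps $h_b$).** For $b\in\mathfrak C^x$ and a type $q$ over $\mathfrak C$ in $\bar y$ extending $\operatorname{tp}(\bar m/\emptyset)$, let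
$$h_b(q)=\{\theta(x;\bar m):\ \theta(b;\bar y)\in q\}\in S_x(M).$$

This is a complete type. If $\theta(b;\bar y)\in q$ then $\exists x\,\theta(x;\bar y)\in q$, so this formula lies in $\operatorname{tp}(\bar m/\emptyset)$ and $\theta(x;\bar m)$ is consistent; also $q$ is closed under conjunctions and is complete. In words: if $q=\operatorname{tp}(\eta(\bar m)/\mathfrak C)$ with $\eta\in\operatorname{Aut}(\mathfrak C')$, then $h_b(q)=\operatorname{tp}(\eta^{-1}(b)/M)$, so we pull $b$ back along the copying. The map is continuous because $h_b^{-1}[\theta(x;\bar m)]=[\theta(b;\bar y)]$. Consequently, for every $\nu\in\mathfrak M_{\bar m}(\mathfrak C)$,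
$$\big((h_b)_*\nu\big)[\theta(x;\bar m)]=\nu(\theta(b;\bar y)). \tag{1}$$

**Definition (convolution).** For $M$-invariant $\mu$ that is u.m. over $M$, and $\nu\in\mathfrak M_{\bar m}(\mathfrak C)$,
$$(\mu*\nu)(\varphi(b;\bar y))=\int_{S_x(M)}F^\varphi_\mu\,d\big((h_b)_*\nu\big). \tag{2}$$

Let us check that (2) defines an element of $\mathfrak M_{\bar m}(\mathfrak C)$. If $\varphi(b;\bar y)$ and $\varphi'(b;\bar y)$ are equivalent, then the formula $\forall\bar y(\varphi(x;\bar y)\leftrightarrow\varphi'(x;\bar y))$ holds of $b$ and mentions no element of $M$. So it belongs to every type in the image of $h_b$, and on types containing it $F^\varphi_\mu=F^{\varphi'}_\mu$. Here only the finitely many variables of $\bar y$ that occur are quantified, and $b$ may be padded so that the same tuple serves both formulas. In the same way, if $\varphi(b;\bar y)\wedge\varphi'(b;\bar y)$ is inconsistent, then $F_\mu^{\varphi\vee\varphi'}=F_\mu^\varphi+F_\mu^{\varphi'}$ on the image of $h_b$, which gives additivity. If $\theta(\bar y)\in\operatorname{tp}(\bar m/\emptyset)$, then $F^\theta_\mu=1$, so $(\mu*\nu)(\theta)=1$. Finally,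 if $\nu$ is $M$-invariant, then so is $\mu*\nu$: by (1), $b\equiv_Mb'$ implies $(h_b)_*\nu=(h_{b'})_*\nu$.

**Example (an infinite set with no structure).** Let $T$ be the theory of an infinite set with equality only. By quantifier elimination, $\operatorname{tp}(\bar n/\mathfrak C)$ with $\bar n\equiv_\emptyset\bar m$ says exactly which $n_g$ equal which elements of $\mathfrak C$. If the type is $M$-invariant, then an $n_g$ lying in $\mathfrak C$ must lie in $M$. So $M$-invariant types correspond to partial injections $f:M\rightharpoonup M$: the type $q_f$ says $y_g=f(g)$ for $g\in\operatorname{dom}f$ and $y_g\notin\mathfrak C$ otherwise. For a single element $b$, the type $h_b(q_f)$ contains $x=g$ if and only if $b=f(g)$. Thus $h_b(q_f)$ is the type of $f^{-1}(b)$ if this exists, and otherwise the unique non-realized type $p_\infty\in S_1(M)$.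

For measures, put $P_\mu(k,l)=\mu(l=y_k)$ for $k,l\in M$. The function $F_\mu^{x=y_k}$ takes the value $P_\mu(k,l)$ at $\operatorname{tp}(l/M)$. At $p_\infty$ it takes the value $0$, since infinitely many $b'\notin M$ give the same value $\mu(b'=y_k)$ on pairwise inconsistent formulas. For fixed $k$, the sum of the $P_\mu(k,l)$ is at most $1$, so only countably many are nonzero, and (1) and (2) give for $b\in M$
$$(\mu*\nu)(b=y_k)=\sum_{l}P_\mu(k,l)\,\nu(b=y_l)=\sum_lP_\mu(k,l)P_\nu(l,b).$$
So $P_{\mu*\nu}=P_\mu P_\nu$. On these formulas, convolution is matrix multiplication, and associativity is an exchange of two countable sums of nonnegative numbers. On types we get $q_f*q_g=q_{g\circ f}$.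

**Proposition 1.** ($T$ arbitrary.) Let $\mu,\nu\in\mathfrak M_{\bar m}(\mathfrak C)$ be $M$-invariant and u.m. over $M$, and let $\lambda\in\mathfrak M_{\bar m}(\mathfrak C)$ be a type. Then
$$\int F^\varphi_{\mu*\nu}\,d(h_b)_*\lambda=(\mu*(\nu*\lambda))(\varphi(b;\bar y))$$
for every $\varphi(x;\bar y)$ and $b\in\mathfrak C^x$.

*Proof.* Let $p=h_b(\lambda)$, so $(h_b)_*\lambda=\delta_p$, and choose $b'\models p$ in $\mathfrak C$. The left side is
$$F^\varphi_{\mu*\nu}(p)=(\mu*\nu)(\varphi(b';\bar y))=\int F^\varphi_\mu\,d(h_{b'})_*\nu.$$
The right side is $\int F_\mu^\varphi\,d(h_b)_*(\nu*\lambda)$. By (1) and (2), on clopen sets,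
$$(h_b)_*(\nu*\lambda)[\theta(x;\bar m)]=(\nu*\lambda)(\theta(b;\bar y))=F^\theta_\nu(p)=\nu(\theta(b';\bar y))=(h_{b'})_*\nu[\theta(x;\bar m)].$$
Two regular measures that agree on clopen sets are equal, so $(h_b)_*(\nu*\lambda)=(h_{b'})_*\nu$, and the two sides coincide. $\square$

Now let $\lambda$ be a measure, and put $\rho=(h_b)_*\lambda$. For $p=\operatorname{tp}(b'/M)$ write $K_p=(h_{b'})_*\nu$, which depends only on $p$. The computations above become
$$(h_b)_*(\nu*\lambda)[\theta(x;\bar m)]=\int F^\theta_\nu\,d\rho=\int K_p[\theta(x;\bar m)]\,d\rho(p), \tag{3}$$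
$$F^\varphi_{\mu*\nu}(p)=\int F^\varphi_\mu\,dK_p. \tag{4}$$
So on clopen sets, $(h_b)_*(\nu*\lambda)$ is the average of the measures $K_p$. Associativity at $\varphi(b;\bar y)$ is the equation
$$\int f\,d(h_b)_*(\nu*\lambda)=\int\Big(\int f\,dK_p\Big)d\rho(p) \tag{5}$$
for the function $f=F_\mu^\varphi$. By (3), equation (5) holds for indicators of clopen sets. What changes from Proposition 1 is that the right side of (5) is now an average of infinitely many regular measures, so "agree on clopen sets, hence agree" is no longer available at once: we do not know that the averaged set function is a regular Borel measure.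

## 2. Passing to limits of clopen sets

The first thing to try is to extend (5) from clopen indicators by limits. Countable limits cause no trouble. Recall the monotone class theorem: if a vector space of bounded functions contains the constants and the indicators of a family $\mathcal P$ of sets closed under finite intersections, and is closed under bounded monotone sequential limits, then it contains all bounded functions measurable for the $\sigma$-algebra generated by $\mathcal P$.

**Proposition 2.** ($T$ arbitrary.) Let $\mu,\nu\in\mathfrak M_{\bar m}(\mathfrak C)$ be $M$-invariant and u.m. over $M$, with each $F^\varphi_\mu$ measurable for the $\sigma$-algebra generated by clopen sets (e.g. $M$ and $\mathcal L$ countable and $\mu$ Borel-definable). Then $(\mu*\nu)*\lambda=\mu*(\nu*\lambda)$ for all $\lambda\in\mathfrak M_{\bar m}(\mathfrak C)$.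

*Proof.* Let $\mathcal H$ be the set of bounded functions $f$ on $S_x(M)$, measurable for the $\sigma$-algebra generated by clopen sets, such that $p\mapsto\int f\,dK_p$ is universally measurable and (5) holds for all $b\in\mathfrak C^x$ (with $\rho=(h_b)_*\lambda$). For $f=\mathbf 1_{[\theta(x;\bar m)]}$ the function $p\mapsto\int f\,dK_p$ is $F_\nu^\theta$, which is universally measurable, and (5) is (3). So $\mathcal H$ contains the indicators of clopen sets, which are closed under intersection. It is a vector space by linearity, and it is closed under bounded monotone sequential limits by monotone convergence, applied first in each $K_p$, then in $\rho$ and in $(h_b)_*(\nu*\lambda)$. By the monotone class theorem, $\mathcal H$ contains every $F^\varphi_\mu$. By (4), this says that $F^\varphi_{\mu*\nu}$ is universally measurable, so that $(\mu*\nu)*\lambda$ is defined, and that the two sides agree on $\varphi(b;\bar y)$.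

For the example in parentheses: if $M$ and $\mathcal L$ are countable, then $S_x(M)$ has only countably many clopen sets. Every open set is a countable union of them, so Borel sets lie in the $\sigma$-algebra they generate. $\square$

In general an open set is an uncountable union of clopen sets. By regularity, the left side of (5) at an open set $U$ is the supremum over clopen $V\subseteq U$ of $\int K_p(V)\,d\rho(p)$, while the right side is $\int\sup_VK_p(V)\,d\rho(p)$. Integrals do not commute with uncountable directed suprema, and this is the point where the limit argument stops. The next section shows that the obstacle is real.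

## 3. An open set covered by null pieces

**Theorem 3.** There are a complete theory $T$ (with IP) in a countable language, $M\prec\mathfrak C$ with enumeration $\bar m$, and $M$-invariant $\mu,\nu,\lambda\in\mathfrak M_{\bar m}(\mathfrak C)$ such that $\mu,\nu$ are types, Borel-definable over $M$ (the sets $F^{-1}(1)$ are Boolean combinations of closed sets), $\mu*\nu$ is a type definable over $\emptyset$, $\lambda$ is definable over $\emptyset$, and $(\mu*\nu)*\lambda\ne\mu*(\nu*\lambda)$.

The plan is to make $f=\mathbf 1_U$ with $U$ a union of continuum many clopen sets $[R(x,a_s)]$, and to arrange that the measure $K_p$ sits inside the single piece whose index $s$ is coded by $p$, while $\lambda$ chooses $s$ by tossing coins. Then each $K_p$ gives $U$ mass $1$, but on average each piece has mass $0$.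

**Step 1: the theory.** We need a structure in which relations can be prescribed freely. Take sorts $X,A,C,D$ and relations $R\subseteq X\times A$, $Q\subseteq X\times C$, $E\subseteq X\times D$. Finite structures of this kind amalgamate freely, so they have a Fraïssé limit; let $T$ be its theory. It is complete with quantifier elimination, and its models satisfy the extension axioms: if $G\supseteq F$ are finite structures and $F\subseteq\mathfrak C$, then $G$ embeds into $\mathfrak C$ over $F$. It has IP: any finite set of elements of $X$ is shattered by the sets $Q(\mathfrak C,c)$.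

Every extension $N$ of $\mathfrak C$ in this language embeds over $\mathfrak C$ into an elementary extension of $\mathfrak C$. Indeed, the elementary diagram of $\mathfrak C$ together with the quantifier-free diagram of $N$ is consistent: a finite part of it involves finitely many elements of $\mathfrak C$ and of $N\setminus\mathfrak C$, and the extension axioms realize it in $\mathfrak C$. So we may specify a type $\operatorname{tp}(\bar n/\mathfrak C)$ with $\bar n\equiv_\emptyset\bar m$ as follows. Take an isomorphic copy $\{\hat g:g\in M\}$ of $M$ disjoint from $\mathfrak C$, and prescribe arbitrarily the relations between $\mathfrak C$ and the copy (the *cross relations*). By quantifier elimination this determines a complete type over $\mathfrak C$, and the copy satisfies $\bar n\equiv_\emptyset\bar m$.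

**Step 2: the three measures.** Choose $M$ containing distinct $e_i\in D(M)$ for $i<\omega$, distinct $a_s\in A(M)$ for $s\in2^\omega$, and some $c_0\in C(M)$. For $b'\in X(\mathfrak C)$, prescribe the following as the only cross relations that hold.

* For $\mu$: $Q(b',\hat c_0)$ if and only if $R(b',a)$ for some $a\in A(M)$.
* For $\nu$: $R(b',\hat a_s)$ if and only if $\forall i\,(E(b',e_i)\Leftrightarrow s(i)=1)$, for each $s\in2^\omega$.
* For the type $q_s$ ($s\in2^\omega$): $E(b',\hat e_i)$ if and only if $s(i)=1$.

Let $\lambda$ be the push-forward under $s\mapsto q_s$ of the fair coin-tossing measure $P$ on $2^\omega$. The map is continuous: the only atomic formulas whose membership in $q_s$ depends on $s$ are the $E(b';y_{e_i})$ with $b'\in X(\mathfrak C)$, and $E(b';y_{e_i})\in q_s$ exactly on the clopen set $s(i)=1$. The prescriptions refer only to $\operatorname{tp}(b'/M)$, so $\mu,\nu,\lambda$ are $M$-invariant.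

**Step 3: definability.** We compute the functions $F$. By quantifier elimination every $\varphi(x;\bar y)$ is a Boolean combination of atomic formulas, and since $\mu,\nu$ are types, $F^\varphi_\mu$ and $F_\nu^\varphi$ are indicators of the corresponding Boolean combinations of the sets coming from atomic formulas. Atomic formulas in $x$ alone give clopen sets, and atomic formulas in $\bar y$ alone give constants. Cross atomic formulas (including equalities between a variable of $x$ and some $y_g$) give the empty set, with two exceptions: for $\mu$, the formula $Q(x;y_{c_0})$ gives the open set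
$$U=\bigcup_{a\in A(M)}[R(x,a)],$$
and for $\nu$, the formula $R(x;y_{a_s})$ gives the closed set
$$Z_s=\{p:\ E(x,e_i)\in p\Leftrightarrow s(i)=1\text{ for all }i\}.$$
(If $x$ is a longer tuple, take preimages under coordinate restrictions.) So $\mu$ and $\nu$ are Borel-definable as claimed. For $\lambda$, the value $\lambda(\varphi(b';\bar y))=P\{s:\varphi(b';\bar y)\in q_s\}$ depends only on the truth values at $b'$ of finitely many atomic formulas without parameters, so $\lambda$ is definable over $\emptyset$.

**Step 4: the product $(\mu*\nu)*\lambda$.** Let $b'\in X(\mathfrak C)$, and let $s(i)=1\Leftrightarrow E(b',e_i)$. Then $R(b';y_{a_s})\in\nu$, so $R(x,a_s)\in h_{b'}(\nu)$ and $h_{b'}(\nu)\in U$. Hence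
$$(\mu*\nu)(Q(b';y_{c_0}))=F_\mu^{Q(x;y_{c_0})}(h_{b'}(\nu))=\mathbf 1_U(h_{b'}(\nu))=1$$
for every $b'\in X(\mathfrak C)$. In general $(\mu*\nu)(\varphi(b';\bar y))=F^\varphi_\mu(h_{b'}(\nu))\in\{0,1\}$, so $\mu*\nu$ is a type, and all other cross atomic formulas have value $0$. Therefore $\mu*\nu$ is definable over $\emptyset$, and for $b\in X(\mathfrak C)$ we get $((\mu*\nu)*\lambda)(Q(b;y_{c_0}))=\int1\,d(h_b)_*\lambda=1$.

**Step 5: the product $\mu*(\nu*\lambda)$.** Fix $b\in X(\mathfrak C)$ and put $\tau=(h_b)_*(\nu*\lambda)$. Since $F_\mu^{Q(x;y_{c_0})}=\mathbf 1_U$, the value of $\mu*(\nu*\lambda)$ at $Q(b;y_{c_0})$ is $\tau(U)$. For $a\in A(M)$,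
$$\tau[R(x,a)]=(\nu*\lambda)(R(b;y_a))=P\{s:\ F_\nu^{R(x;y_a)}(h_b(q_s))=1\}.$$
If $a$ is not one of the $a_t$, this is $0$. If $a=a_t$, it is $P\{s:h_b(q_s)\in Z_t\}$. Now $E(x,e_i)\in h_b(q_s)$ if and only if $E(b;y_{e_i})\in q_s$, that is, $s(i)=1$. So $h_b(q_s)\in Z_t$ if and only if $s=t$, and the value is $P(\{t\})=0$. A compact $K\subseteq U$ is covered by finitely many sets $[R(x,a)]$, so $\tau(K)=0$; by inner regularity $\tau(U)=0$. The two products give $Q(b;y_{c_0})$ the values $1$ and $0$. $\square$

## 4. Sandwiching an NIP formula

Theorem 3 shows that NIP must enter. To see how, compare with Proposition 1: there $\lambda$ had reduced to one tuple $b'$, and for a fixed tuple there is no averaging. So we look for a way to write $\varphi(x;\bar y)$, up to a small error, as a finite sum of products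
$$\text{(formula about $x$ and $d$)}\ \cdot\ \text{(formula about $\bar y$ and $d$)},$$
with one fixed finite tuple $d$. The measure $\lambda$ would then be asked only about clopen conditions on $x$, and the non-clopen behavior of $\mu$ would occur only at the fixed tuple $d$, where the argument of Proposition 1 applies.

The tuple $d$ cannot always be taken in $M$. In dense linear orders, let $\varphi$ be $x<z$, let $M=\mathbb Q$, let $p$ be the type of an irrational cut, and let $c\models p$. A formula $\theta(x)$ over $M$ that implies $x<c$ cannot lie in $p$, because $c\models p$ and $c\not<c$. A formula over $M$ implied by $x<c$ must lie in $p$, because some realization of $p$ is below $c$. So with respect to $\delta_p$ the best inner and outer approximations of $x<c$ over $M$ have measures $0$ and $1$. But if $d\models p$ and we extend $\delta_p$ to $\delta_{\operatorname{tp}(d/Md)}$, then $x$ is known to equal $d$, and the problem disappears. Thus we must be allowed to add $d$ and to *choose* an extension of the measure over $Md$.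

Recall that $\varphi(x;z)$ is NIP if there is $D$ such that no $D+1$ elements of $\mathfrak C^x$ are shattered by the family $\{\varphi(\mathfrak C,c):c\in\mathfrak C^z\}$, where a set is shattered if every subset of it is cut out by a member of the family. For instance, $x=z$ is NIP with $D=1$: a singleton cannot contain two points. For a formula $\varphi(x;\bar y)$, we let $z$ be the finite tuple of variables of $\bar y$ that occur in it; NIP refers to $\varphi(x;z)$. We need two classical facts.

**Fact (Sauer–Shelah).** A family of subsets of a $k$-element set that shatters no set of $D+1$ points has at most $\sum_{j\le D}\binom kj\le(k+1)^D$ members.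

**Fact (Łoś–Marczewski, *Extensions of measure*, Fund. Math. 36 (1949)).** Let $\mathcal B_0\subseteq\mathcal B$ be Boolean algebras of subsets of a set, $\sigma$ a finitely additive probability on $\mathcal B_0$, and $Y\in\mathcal B$. Put $\sigma^*(Y)=\inf\{\sigma(B):Y\subseteq B\in\mathcal B_0\}$ and $\sigma_*(Y)=\sup\{\sigma(B):Y\supseteq B\in\mathcal B_0\}$. Then $\sigma$ extends to finitely additive probabilities $\sigma^0,\sigma^1$ on $\mathcal B$ with $\sigma^0(Y)=\sigma_*(Y)$ and $\sigma^1(Y)=\sigma^*(Y)$.

Here is a proof. Let $V_0\subseteq V$ be the spaces of simple functions over $\mathcal B_0$ and $\mathcal B$, and for $f\in V$ put $\pi(f)=\inf\{\int g\,d\sigma:g\in V_0,\ g\ge f\}$. This is sublinear, $\pi(0)=0$, and $\pi(g+f)=\int g\,d\sigma+\pi(f)$ for $g\in V_0$. Moreover $\pi(\mathbf 1_Y)=\sigma^*(Y)$: the inequality $\le$ is clear, and if $g\in V_0$ with $g\ge\mathbf 1_Y$, then $g\ge 0$ and $Y\subseteq\{g\ge1\}\in\mathcal B_0$, so $\int g\,d\sigma\ge\sigma(\{g\ge1\})\ge\sigma^*(Y)$. On the span of $V_0$ and $\mathbf 1_Y$ let $\ell(g+t\mathbf 1_Y)=\int g\,d\sigma+t\sigma^*(Y)$ (if $Y\in\mathcal B_0$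 this is just $\int\cdot\,d\sigma$). Then $\ell\le\pi$: for $t\ge0$ there is equality, and for $t<0$ we use $\pi(-\mathbf 1_Y)\ge-\pi(\mathbf 1_Y)$, which follows from $0=\pi(0)\le\pi(\mathbf 1_Y)+\pi(-\mathbf 1_Y)$. By the Hahn–Banach theorem, $\ell$ extends to $V$ with $\ell\le\pi$. If $f\le0$ then $\ell(f)\le\pi(f)\le0$, so $\ell$ is positive, and $\sigma^1(B)=\ell(\mathbf 1_B)$ is as required. For $\sigma^0$ apply this to the complement of $Y$.

**Lemma 4.** ($T$ arbitrary.) Let $\varphi(x;z)$ be an NIP formula, $\rho$ a Keisler measure on $S_x(M)$, and $\varepsilon>0$. Then there are a finite tuple $d$ in $\mathfrak C$, a Keisler measure $\rho'$ on $S_x(Md)$ extending $\rho$, and $\mathcal L$-formulas $\psi_i(z,w),\theta_i^-(x,w),\theta_i^+(x,w)$ $(i\le k)$ such that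

* (S1) the sets $\psi_i(z,d)$ partition the $z$-sort (empty pieces allowed);
* (S2) $\models\forall x,z\,\big[\psi_i(z,d)\to\big((\theta_i^-(x,d)\to\varphi(x,z))\wedge(\varphi(x,z)\to\theta_i^+(x,d))\big)\big]$ for each $i$;
* (S3) $\rho'(\theta_i^+(x,d)\wedge\neg\theta_i^-(x,d))<\varepsilon$ for each $i$.

*Proof.* For finite $e$ in $\mathfrak C$, a measure $\sigma$ on $S_x(Me)$ and $c\in\mathfrak C^z$, let
$$\sigma_*(c)=\sup\{\sigma(\theta):\theta\vdash\varphi(x,c)\},\qquad\sigma^*(c)=\inf\{\sigma(\theta):\varphi(x,c)\vdash\theta\},$$
where $\theta(x)$ ranges over formulas over $Me$. By Łoś–Marczewski, applied to the clopen sets of $S_x(Mec)$ and those among them given by formulas over $Me$, the measure $\sigma$ extends to measures $\sigma^0,\sigma^1$ over $Mec$ with $\sigma^0(\varphi(x,c))=\sigma_*(c)$ and $\sigma^1(\varphi(x,c))=\sigma^*(c)$.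

**Step 1: an extension for which every instance is well approximated.** This step is where NIP is used. We claim that there are a finite $e$ and a measure $\sigma$ on $S_x(Me)$ extending $\rho$ with $\sigma^*(c)-\sigma_*(c)<\varepsilon$ for all $c\in\mathfrak C^z$.

Suppose not. Then any extension of $\rho$ over finitely many parameters has a badly approximated instance, and we use these one after another. Put $\sigma_0=\rho$. Given $\sigma_n$ over $Mc_{<n}$ extending $\rho$, choose $c_n$ with $\sigma_n^*(c_n)-(\sigma_n)_*(c_n)\ge\varepsilon$, and put $\sigma_{n+1}=\frac12(\sigma_n^0+\sigma_n^1)$, a measure over $Mc_{\le n}$ extending $\sigma_n$. Averaging the two extremal extensions makes the new instance far from everything old: for every $\theta(x)$ over $Mc_{<n}$,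
$$\sigma_{n+1}(\theta\,\triangle\,\varphi(x,c_n))\ \ge\ \tfrac12\sum_{j=0,1}\big|\sigma_n(\theta)-\sigma_n^j(\varphi(x,c_n))\big|\ \ge\ \tfrac12\big|\sigma_n^1(\varphi(x,c_n))-\sigma_n^0(\varphi(x,c_n))\big|\ \ge\ \tfrac\varepsilon2.$$
The first inequality holds because $\sigma_n^j(\theta\triangle\varphi)\ge|\sigma_n^j(\theta)-\sigma_n^j(\varphi)|$ and $\sigma_n^j(\theta)=\sigma_n(\theta)$; the second is the triangle inequality. Take $\theta=\varphi(x,c_i)$ with $i<n$. Since the measures extend each other, for every $N$ the sets $X_i=[\varphi(x,c_i)]$, $i<N$, satisfy $\sigma_N(X_i\triangle X_j)\ge\varepsilon/2$ for $i<j<N$.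

Many sets that are pairwise far apart contradict NIP. Let $D$ be as in the definition of NIP for $\varphi(x;z)$. Choose $N\ge2$ with $N>(k+1)^D$, where $k=\lceil4\log N/\varepsilon\rceil+1$; this is possible because $(k+1)^D$ grows only like a power of $\log N$. Draw $p_1,\dots,p_k\in S_x(Mc_{<N})$ independently according to $\sigma_N$. For a given pair $i<j$, the probability that no $p_l$ lies in $X_i\triangle X_j$ is at most $(1-\varepsilon/2)^k$. So the probability that some pair is not distinguished is at most
$$\binom N2\Big(1-\frac\varepsilon2\Big)^k\le\frac{N^2}2e^{-\varepsilon k/2}\le\frac{N^2}2\cdot N^{-2}<1.$$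
Hence for some choice of the $p_l$, the sets $X_i$, $i<N$, have $N$ different traces on $\{p_1,\dots,p_k\}$. Realize the distinct types among the $p_l$ in $\mathfrak C$. We get at most $k$ points of $\mathfrak C^x$ on which the sets $\varphi(\mathfrak C,c_i)$ have $N$ different traces, and no $D+1$ of these points are shattered. By Sauer–Shelah, $N\le(k+1)^D$, a contradiction. This proves the claim.

**Step 2: finitely many sandwiches suffice.** We pass from one sandwich for each $c$ to finitely many, by compactness. Take $e,\sigma$ as in Step 1. For each $c\in\mathfrak C^z$ choose formulas $\theta_c^\pm(x)$ over $Me$ with $\theta_c^-\vdash\varphi(x,c)\vdash\theta_c^+$ and $\sigma(\theta_c^+)-\sigma(\theta_c^-)<\varepsilon$; since $\theta_c^-\vdash\theta_c^+$, this difference is $\sigma(\theta_c^+\wedge\neg\theta_c^-)$. The formula over $Me$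
$$\psi_c(z):=\forall x\,\big((\theta_c^-(x)\to\varphi(x,z))\wedge(\varphi(x,z)\to\theta_c^+(x))\big)$$
is satisfied by $c$. Every type in $S_z(Me)$ is realized in $\mathfrak C$, so the sets $[\psi_c]$ cover $S_z(Me)$, and finitely many $[\psi_{c_1}],\dots,[\psi_{c_k}]$ do ($c_1,\dots,c_k$ and $k$ are new here). Let $\psi_i=\psi_{c_i}\wedge\neg\bigvee_{j<i}\psi_{c_j}$ and $\theta_i^\pm=\theta_{c_i}^\pm$. Let $d$ be $e$ together with the finitely many parameters from $M$ that occur, so $Md=Me$, write all these formulas with $w$ in the place of $d$, and let $\rho'=\sigma$. Then (S1), (S2), (S3) hold by construction. $\square$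

## 5. Associativity in NIP theories

**Theorem 5.** Let $T$ be NIP. Then $(\mu*\nu)*\lambda=\mu*(\nu*\lambda)$ for all $\mu,\nu,\lambda\in\mathfrak M^{\mathrm{inv}}_{\bar m}(\mathfrak C,M)$.

*Proof.* Fix $\varphi(x;\bar y)$, $b\in\mathfrak C^x$ and $\varepsilon>0$. Put $\rho=(h_b)_*\lambda$ and
$$A=(\mu*(\nu*\lambda))(\varphi(b;\bar y))=\int F^\varphi_\mu\,d(h_b)_*(\nu*\lambda),\qquad B=((\mu*\nu)*\lambda)(\varphi(b;\bar y))=\int F^\varphi_{\mu*\nu}\,d\rho.$$

**Step 1: the interval that should contain both numbers.** Apply Lemma 4 to $\varphi,\rho,\varepsilon$ to get $d,\rho',\psi_i,\theta_i^\pm$. Let $r:S_x(Md)\to S_x(M)$ be restriction; since $\rho'$ extends $\rho$, we have $r_*\rho'=\rho$. Write $\psi_i(d;\bar y)$ for $\psi_i(z,d)$ seen as a formula in $\bar y$, and put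
$$w_i=(\mu*\nu)(\psi_i(d;\bar y)),\qquad I^\pm=\sum_iw_i\,\rho'(\theta_i^\pm(x,d)).$$
By (S1), $\sum_iw_i=1$, so by (S3) $I^+-I^-\le\sum_iw_i\,\rho'(\theta_i^+\wedge\neg\theta_i^-)\le\varepsilon$. We show that $I^-\le B\le I^+$ and $I^-\le A\le I^+$. Then $|A-B|\le\varepsilon$, and since $\varepsilon$, $\varphi$ and $b$ are arbitrary, the theorem follows.

**Step 2: bounds for $B$.** Here we only integrate the sandwich against $\rho'$. Let $b'\in\mathfrak C^x$. By (S1), $(\mu*\nu)(\varphi(b';\bar y))=\sum_i(\mu*\nu)(\varphi(b';\bar y)\wedge\psi_i(d;\bar y))$. By (S2), if $\theta_i^-(b',d)$ holds, then $\psi_i(d;\bar y)$ implies $\varphi(b';\bar y)$, and the $i$-th summand is $w_i$. If $\theta_i^+(b',d)$ fails, then $\varphi(b';\bar y)\wedge\psi_i(d;\bar y)$ is inconsistent, and the summand is $0$. In every case it lies in $[0,w_i]$. Therefore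
$$\sum_i\mathbf 1_{\theta_i^-(b',d)}\,w_i\ \le\ (\mu*\nu)(\varphi(b';\bar y))\ \le\ \sum_i\mathbf 1_{\theta_i^+(b',d)}\,w_i. \tag{6}$$
The middle term is the value of $F^\varphi_{\mu*\nu}\circ r$ at $\operatorname{tp}(b'/Md)$, and $B=\int F^\varphi_{\mu*\nu}\circ r\,d\rho'$. Integrating (6) against $\rho'$ gives $I^-\le B\le I^+$.

**Step 3: a joint measure that remembers $d$.** For $A$ we must integrate over $S_x(M)$ against $(h_b)_*(\nu*\lambda)$, where $d$ is no longer visible. So we first construct a measure in the variables $x,w$ in which $w$ records $d$ after it has been pulled back by $\nu$. Define $\kappa$ on clopen subsets of $S_{xw}(M)$ by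
$$\kappa[\theta(x,w;\bar m)]=\int_{S_x(Md)}\nu(\theta(b',d;\bar y))\,d\rho'(\operatorname{tp}(b'/Md)). \tag{7}$$
The integrand is $F_\nu^\theta\circ j$, where $j:\operatorname{tp}(b'/Md)\mapsto\operatorname{tp}(b'd/M)$ is a continuous map $S_x(Md)\to S_{xw}(M)$; so the integrand is well defined and Borel. If $\theta(x,w;\bar m)$ and $\theta'(x,w;\bar m)$ are equivalent, then $\forall xw(\theta\leftrightarrow\theta')$, as a formula in $\bar y$, lies in $\operatorname{tp}(\bar m/\emptyset)$, on which $\nu$ is concentrated, and (7) gives the same value. Likewise, if they are inconsistent with each other, then $\neg\exists xw(\theta\wedge\theta')$ lies in $\operatorname{tp}(\bar m/\emptyset)$, and (7) is additive on them. Hence $\kappa$ is a finitely additive probability on clopen sets. We write $\kappa$ also for its regular Borel extension, and $\pi_x,\pi_w$ for the restrictions from $S_{xw}(M)$ to $S_x(M)$ and $S_w(M)$. The measure $\kappa$ has three properties.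

(a) *The $x$-marginal is the measure we want:* $(\pi_x)_*\kappa=(h_b)_*(\nu*\lambda)$. Indeed,
$$(h_b)_*(\nu*\lambda)[\theta(x;\bar m)]=(\nu*\lambda)(\theta(b;\bar y))=\int F^\theta_\nu\,d\rho=\int\nu(\theta(b';\bar y))\,d\rho'(\operatorname{tp}(b'/Md))=\kappa[\theta(x;\bar m)],$$
and both measures are regular.

(b) *The sandwich survives.* Let $\chi(w)$ be the $\mathcal L$-formula expressing (S1) and (S2) with $w$ in place of $d$. Then $\kappa[\chi(w)]=1$, because $\models\chi(d)$ and so the integrand in (7) is $1$.

(c) *The variable $w$ splits off.* For each $i$ and each sign,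
$$\int\mathbf 1_{[\theta_i^\pm(x,w)]}\cdot(F_\mu^{\psi_i}\circ\pi_w)\,d\kappa=\rho'(\theta_i^\pm(x,d))\,w_i.$$
To see this, consider the measure $\kappa_i(G)=\kappa([\theta_i^\pm(x,w)]\cap\pi_w^{-1}(G))$ on $S_w(M)$. It is the push-forward of the restriction of $\kappa$ to a clopen set, so it is regular. The sentence $\theta_i^\pm(b',d)$ does not involve $\bar y$, so it is simply true or false, and on clopen sets
$$\kappa_i[\xi(w;\bar m)]=\int\nu\big(\theta_i^\pm(b',d)\wedge\xi(d;\bar y)\big)\,d\rho'=\int\mathbf 1_{\theta_i^\pm(b',d)}\,\nu(\xi(d;\bar y))\,d\rho'=\rho'(\theta_i^\pm(x,d))\cdot(h_d)_*\nu[\xi(w;\bar m)].$$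
Both sides are regular, so $\kappa_i=\rho'(\theta_i^\pm(x,d))\,(h_d)_*\nu$ on *all* Borel sets. We may therefore integrate the Borel function $F_\mu^{\psi_i}$, and
$$\int F_\mu^{\psi_i}\,d\kappa_i=\rho'(\theta_i^\pm(x,d))\int F_\mu^{\psi_i}\,d(h_d)_*\nu=\rho'(\theta_i^\pm(x,d))\,(\mu*\nu)(\psi_i(d;\bar y)),$$
which is (c). This is where the argument gets past the obstacle of Section 2. As in Proposition 1, there is a single tuple $d$, so we compare two regular measures and no averaging over $\lambda$ touches the variable of the Borel function.

**Step 4: bounds for $A$.** We repeat Step 2 with $\mu$ in place of $\mu*\nu$, at $\kappa$-almost every type. By (a), $A=\int F_\mu^\varphi\circ\pi_x\,d\kappa$. Let $q\in[\chi(w)]$, and let $(b^*,d^*)\models q$ in $\mathfrak C$. Since $\models\chi(d^*)$, conditions (S1) and (S2) hold for $d^*$, and the argument for (6) gives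
$$\sum_i\mathbf 1_{\theta_i^-(b^*,d^*)}\,\mu(\psi_i(d^*;\bar y))\ \le\ \mu(\varphi(b^*;\bar y))\ \le\ \sum_i\mathbf 1_{\theta_i^+(b^*,d^*)}\,\mu(\psi_i(d^*;\bar y)).$$
In other words, on $[\chi(w)]$,
$$\sum_i\mathbf 1_{[\theta_i^-(x,w)]}\,F_\mu^{\psi_i}\circ\pi_w\ \le\ F_\mu^\varphi\circ\pi_x\ \le\ \sum_i\mathbf 1_{[\theta_i^+(x,w)]}\,F_\mu^{\psi_i}\circ\pi_w. \tag{8}$$
By (b), this set has full $\kappa$-measure. Integrating (8) and using (c) gives $I^-\le A\le I^+$. $\square$

## 6. One NIP formula and an arbitrary right factor

The proof of Theorem 5 never used that $\lambda$ is invariant, and NIP entered only through Lemma 4 and the measurability of the integrands. Keeping track of this gives the following. Here $T$ is again arbitrary.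

**Theorem 6.** Let $T$ be arbitrary, $\mu,\nu\in\mathfrak M_{\bar m}(\mathfrak C)$ both $M$-invariant and u.m. over $M$, $\lambda\in\mathfrak M_{\bar m}(\mathfrak C)$ arbitrary, $b\in\mathfrak C^x$, and $\varphi(x;\bar y)$ a formula. Suppose the conclusion of Lemma 4 holds for $\varphi$ and $\rho=(h_b)_*\lambda$ for every $\varepsilon>0$. Then $F^\varphi_{\mu*\nu}$ is $\rho$-measurable and
$$\int F^\varphi_{\mu*\nu}\,d(h_b)_*\lambda=(\mu*(\nu*\lambda))(\varphi(b;\bar y)).$$
The hypothesis holds whenever

* (i) $\varphi$ is NIP (in this case $F^\varphi_\sigma$ is universally measurable for every $M$-invariant $\sigma$), or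
* (ii) $\lambda$ is a type.

In particular, if $T$ is NIP, then $(\mu*\nu)*\lambda=\mu*(\nu*\lambda)$ for $M$-invariant $\mu,\nu$ and arbitrary $\lambda\in\mathfrak M_{\bar m}(\mathfrak C)$; that is, the semigroup $\mathfrak M^{\mathrm{inv}}_{\bar m}(\mathfrak C,M)$ acts on $\mathfrak M_{\bar m}(\mathfrak C)$.

*Proof.*

**Step 1: measurability from the sandwich.** Since $\mu*\nu$ is not assumed to be u.m., we must first show that the left side makes sense. Let $\sigma\in\mathfrak M_{\bar m}(\mathfrak C)$ be any $M$-invariant measure, and let $d,\rho',\psi_i,\theta_i^\pm$ be as in Lemma 4 for $(\varphi,\rho,\varepsilon)$. The argument for (6) used only that $\mu*\nu$ is a Keisler measure, so it applies to $\sigma$ and gives $g^-\le F^\varphi_\sigma\circ r\le g^+$, where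
$$g^\pm=\sum_i\sigma(\psi_i(d;\bar y))\,\mathbf 1_{[\theta_i^\pm(x,d)]}$$
are continuous on $S_x(Md)$, and $\int(g^+-g^-)\,d\rho'\le\varepsilon$ by (S3). These bounds live on $S_x(Md)$; we push them down to $S_x(M)$. The map $r$ is a continuous surjection of compact Hausdorff spaces, so for $p\in S_x(M)$ we may put
$$G^-(p)=\max_{r^{-1}(p)}g^-,\qquad G^+(p)=\min_{r^{-1}(p)}g^+.$$
The sets $\{G^-\ge t\}=r(\{g^-\ge t\})$ and $\{G^+\le t\}=r(\{g^+\le t\})$ are closed, so $G^\pm$ are Borel. Since $F_\sigma^\varphi\circ r$ is constant on fibers of $r$, we have $G^-\le F_\sigma^\varphi\le G^+$. Since $G^+\circ r\le g^+$ and $G^-\circ r\ge g^-$,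
$$\int(G^+-G^-)\,d\rho=\int(G^+-G^-)\circ r\,d\rho'\le\int(g^+-g^-)\,d\rho'\le\varepsilon.$$
Do this for $\varepsilon=1/n$, $n\ge1$. The supremum of the lower bounds and the infimum of the upper bounds are Borel functions that enclose $F_\sigma^\varphi$ and are equal $\rho$-almost everywhere. So $F_\sigma^\varphi$ is $\rho$-measurable, in particular for $\sigma=\mu*\nu$, which is $M$-invariant by Section 1. If $\varphi$ is NIP, Lemma 4 applies to every regular Borel probability $\rho$ on $S_x(M)$, so $F_\sigma^\varphi$ is universally measurable; this is the remark in (i).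

**Step 2: equality.** We go through the proof of Theorem 5. Recall that if $F$ is universally measurable and $g$ is a continuous map between type spaces, then $F\circ g$ is universally measurable: for a regular probability $\omega$ on the source, a universally measurable set lies between two Borel sets that differ by a $g_*\omega$-null set, and their preimages differ by an $\omega$-null set. Step 1 of Theorem 5 uses $w_i=(\mu*\nu)(\psi_i(d;\bar y))$, which is defined because $\mu$ is u.m. over $M$. Step 2 integrates $F_{\mu*\nu}^\varphi\circ r$, which is $\rho'$-measurable because $F^\varphi_{\mu*\nu}$ is $r_*\rho'$-measurable. Step 3 integrates $F_\nu^\theta\circ j$ and, in (a), $F_\nu^\theta$, which are universally measurable; in (c) it integrates $F_\mu^{\psi_i}$ against $\kappa_i$, and two equal regular measures have the same integral on universally measurable functions. Step 4 integrates $F_\mu^\varphi\circ\pi_x$ and $F_\mu^{\psi_i}\circ\pi_w$, again universally measurable. Invariance of $\mu$, $\nu$ and $\mu*\nu$ was used to have the functions $F$; invariance of $\lambda$ was never used, since $\lambda$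 entered only through $\rho=(h_b)_*\lambda$. So $A$ and the left side both lie in $[I^-,I^+]$ for every $\varepsilon$, and they are equal.

**Step 3: the two cases.** Case (i) is Lemma 4. In case (ii), $\rho=\delta_p$ for some $p\in S_x(M)$. Let $d\models p$ in $\mathfrak C$ and $\rho'=\delta_{\operatorname{tp}(d/Md)}$, where $x$ must equal $d$. Take
$$\psi_1=\varphi(w,z),\quad\theta_1^-=(x=w),\quad\theta_1^+=(x=x);\qquad\psi_2=\neg\varphi(w,z),\quad\theta_2^-=\bot,\quad\theta_2^+=(x\ne w).$$
Then (S1) is clear. For (S2): if $\varphi(d,z)$, then $x=d$ implies $\varphi(x,z)$; if $\neg\varphi(d,z)$, then $\varphi(x,z)$ implies $x\ne d$; the other two implications are trivial. Both differences in (S3) are the formula $x\ne d$ up to equivalence, and $\rho'(x\ne d)=0$. So the hypothesis holds for every $\varepsilon>0$; in this case Proposition 1 is the direct proof of the conclusion.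

**Step 4: NIP theories.** In an NIP theory every formula is NIP, so by (i) every $M$-invariant measure in $\mathfrak M_{\bar m}(\mathfrak C)$ is u.m. over $M$, and the displayed equality holds for all $\varphi$ and $b$. This is $(\mu*\nu)*\lambda=\mu*(\nu*\lambda)$ for $M$-invariant $\mu,\nu$ and arbitrary $\lambda$. By Section 1, $\mu*\lambda\in\mathfrak M_{\bar m}(\mathfrak C)$ for such $\lambda$, and $\mu*\nu$ is again $M$-invariant; so $\mathfrak M^{\mathrm{inv}}_{\bar m}(\mathfrak C,M)$ acts on $\mathfrak M_{\bar m}(\mathfrak C)$. $\square$
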